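# Large $k$-independent sets from the degree sequence: a quadratic form on the nonnegative orthant

## The claw, and what happens when the degree bound is relaxed

Take the claw $K_{1,3}$: a center $c$ of degree $3$ joined to three leaves of degree $1$. Its largest independent set consists of the three leaves. The Caro–Wei bound, which says $\alpha(G)\ge\sum_v\frac1{\deg(v)+1}$, predicts
$$\frac14+3\cdot\frac12=\frac74 ,$$
and indeed $3\ge\frac74$.

Now relax independence. Fix an integer $k\ge0$ and ask for a large set $S$ of vertices in which each vertex has at most $k$ neighbors inside $S$. In the claw the three leaves are still allowed for every $k$. All four vertices are allowed only when $k\ge3$, because the center has three neighbors. So the largest sizes for $k=0,1,2,3$ are $3,3,3,4$.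

What should replace $\frac1{\deg(v)+1}$? A vertex of degree $0$ should always contribute $1$. On a large complete graph $K_N$ exactly $k+1$ vertices can be chosen, so the sum should be about $k+1$ there. The simplest expression that does both is
$$\frac{k+1}{\deg(v)+k+1}.$$
On the claw this gives
$$k=1:\ \tfrac25+3\cdot\tfrac23=\tfrac{12}5,\qquad k=2:\ \tfrac36+3\cdot\tfrac34=\tfrac{11}4,\qquad k=3:\ \tfrac47+3\cdot\tfrac45=\tfrac{104}{35},$$
to be compared with $3$, $3$, $4$. The guess survives.

A second trial is closer to the edge. Take the 4-cycle $C_4$ and $k=1$. Any three vertices of $C_4$ form a path, and its middle vertex has two neighbors, so three vertices are never allowed. Two always are, so the largest size is $2$. The guess gives $4\cdot\frac{2}{2+2}=2$: equality. If the guess is right in general, there is no room to spare on $C_4$.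

## Definitions and the statements to be proved

Graphs are finite and simple, with $n\ge1$ vertices. We write $d_v=\deg(v)$ and $d={\rm d}(G)=\frac1n\sum_vd_v$ for the average degree. For a set $T$ of vertices, $e(T)$ is the number of edges inside $T$, and $\deg_T(v)$ is the number of neighbors of $v$ in $T$ (here $v$ may or may not lie in $T$).

**Definition.** A set $S\subseteq V(G)$ is *$k$-independent* if $\deg_S(v)\le k$ for every $v\in S$. The *$k$-independence number* $\alpha_k(G)$ is the largest size of a $k$-independent set. Thus $\alpha_0=\alpha$.

For example, let $1,2,3,4$ be the vertices of a path, in order. The set $\{1,3,4\}$ is $1$-independent, since its only edge is $34$. The whole path is not, since vertex $2$ has two neighbors. So $\alpha_1(P_4)=3$, while $\alpha(P_4)=2$.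

Being $k$-independent depends only on the induced subgraph $G[S]$. Two consequences will be used freely. If $X\subseteq V(G)$, a $k$-independent set of $G[X]$ is $k$-independent in $G$, so $\alpha_k(G[X])\le\alpha_k(G)$. And $\alpha_k$ of a disjoint union is the sum of the $\alpha_k$ of its components.

The question, asked in Asen Bojilov, Yair Caro, Adriana Hansberg, Nedyalko Nenov, "Partitions of graphs into small and large sets", arXiv:1205.1727 (2012), is whether
$$\alpha_k(G)\ \ge\ \sum_{v}\frac{k+1}{d_v+k+1}\ \ge\ \frac{n}{d+k+1}$$
for every $k\ge 0$ and every graph $G$. The answer is yes, and more is true. Put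
$$\varphi_v=\frac{k+1}{d_v+k+1},\qquad f(G)=\sum_v\varphi_v .$$

**Theorem 1.** For every $k\ge0$ and every $G$,
$$\alpha_k(G)\ \ge\ \max_{z\in\mathbb R_{\ge0}^{V}}\Big(2\sum_v z_v-\sum_v z_v^2-\frac2{k+1}\sum_{uv\in E}z_uz_v\Big)\ \ge\ \sum_{v}\frac{k+1}{d_v+k+1}+\frac1{k+1}\sum_{uv\in E}(\varphi_u-\varphi_v)^2 .$$
Consequently
$$\alpha_k(G)\ge \sum_v\frac{k+1}{d_v+k+1}\ge\frac{(k+1)n}{d+k+1}\ge\frac n{d+k+1}.$$

**Theorem 2 (equality).** $\alpha_k(G)=\sum_v\frac{k+1}{d_v+k+1}$ holds if and only if

* $k=0$ and $G$ is a disjoint union of cliques; or
* $k=1$ and every component of $G$ is $K_1$ or a complete multipartite graph $K_{2,2,\dots,2}$ with at least two parts; or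
* $k\ge2$ and $G$ has no edges.

**Proposition 3 (optimal constants).** If $a,c>0$ are such that $\alpha_k(G)\ge\sum_v\frac a{d_v+c}$ for all graphs $G$, then $\frac{a}{x+c}\le\frac{k+1}{x+k+1}$ for all $x\ge0$. So the bound is pointwise best among all bounds of this form.

In Theorem 2, $K_{2,2,\dots,2}$ has its vertices in pairs, and two vertices are adjacent exactly when they lie in different pairs. With two pairs it is $C_4$; with three pairs it is the octahedron.

The only tool we recall is Jensen's inequality. If $h$ is convex on $[0,\infty)$ and $x_1,\dots,x_n\ge0$ have average $\bar x$, then $\sum_i h(x_i)\ge n\,h(\bar x)$; if $h$ is strictly convex, equality forces all $x_i$ to be equal. It will be applied to $h(x)=\frac{k+1}{x+k+1}$, whose second derivative $\frac{2(k+1)}{(x+k+1)^3}$ is positive.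

## Random orders control only the earlier neighbors

For $k=0$ there is a short proof of Caro–Wei. Order the vertices uniformly at random and keep each vertex that precedes all its neighbors. The kept set is independent, since of two adjacent vertices the later one is not kept. A vertex $v$ is first among itself and its $d_v$ neighbors with probability $\frac1{d_v+1}$. So the expected size is $\sum_v\frac1{d_v+1}$, and some order does at least this well.

For larger $k$ one would keep each vertex that has at most $k$ neighbors before it. The position of $v$ among itself and its neighbors is uniform, so $v$ is kept with probability $\min\bigl(1,\frac{k+1}{d_v+1}\bigr)$. This looks even better than what we want, and that is a warning. On $C_4$ with $k=1$ the expected size is $4\cdot\frac23=\frac83>2=\alpha_1(C_4)$, so for some order the kept set is not $1$-independent. The reason is plain: each kept vertex has at most $k$ *earlier* kept neighbors, but nothing limits its *later* kept neighbors. For $k=0$ the two conditions agree because adjacency is symmetric; for $k\ge1$ they do not. So we look for a different source of $k$-independent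 sets.

## An exchange argument with $(k+1)|S|-e(S)$

A standard way to get a structured set is to optimize a function of sets and see what single-vertex moves tell us. Charge $1$ for each edge inside $S$ and pay $k+1$ for each vertex.

**Lemma 4.** Let $H$ be a graph, and let $S\subseteq V(H)$ maximize $\Phi(S)=(k+1)|S|-e(S)$. Then every $v\notin S$ has $\deg_S(v)\ge k+1$. If moreover $|S|$ is minimum among all maximizers, then $S$ is $k$-independent.

*Proof.* If $v\notin S$, adding $v$ creates $\deg_S(v)$ new edges, so
$$\Phi(S\cup\{v\})=\Phi(S)+(k+1)-\deg_S(v)\le\Phi(S),$$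
which gives $\deg_S(v)\ge k+1$. If $v\in S$, removing $v$ destroys $\deg_S(v)$ edges, so $\Phi(S\setminus\{v\})=\Phi(S)-(k+1)+\deg_S(v)$. When $|S|$ is minimum among maximizers, the smaller set $S\setminus\{v\}$ is not a maximizer, so this value is strictly less than $\Phi(S)$. Hence $\deg_S(v)<k+1$, that is, $\deg_S(v)\le k$. $\square$

The minimality cannot be dropped. On $C_4$ with $k=1$, $\Phi(S)=2|S|-e(S)$ takes the value $4$ on an opposite pair, on any three vertices ($6-2$), and on all four vertices ($8-4$). It is $3$ on an adjacent pair, $2$ on a single vertex and $0$ on $\emptyset$. So the maximum is $4$, and among the maximizers only the opposite pairs are $1$-independent; they are the ones of minimum size.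

To use the lemma, encode it linearly. Let $A$ be the adjacency matrix and put
$$M=I+\frac1{k+1}A .$$
For the indicator vector $\mathbf 1_S$ we have $(M\mathbf 1_S)_v=[v\in S]+\frac{\deg_S(v)}{k+1}$, where $[v\in S]$ is $1$ or $0$. If $S$ comes from Lemma 4 applied to $G$, this is at least $1$ at every vertex: inside $S$ because of the identity, outside because $\deg_S(v)\ge k+1$. Hence for any weights $z\ge0$, using the symmetry of $M$,
$$\sum_v z_v\ \le\ \sum_v z_v(M\mathbf 1_S)_v\ =\ \sum_{v\in S}(Mz)_v . \tag{1}$$

*Regular graphs are now done.* If $G$ is $D$-regular, take $z_v=\frac{k+1}{D+k+1}$ for all $v$. Then $(Mz)_v=\frac{k+1}{D+k+1}\bigl(1+\frac D{k+1}\bigr)=1$, and (1) reads $\frac{(k+1)n}{D+k+1}\le|S|$. With $|S|$ minimum, $S$ is $k$-independent, and this is the bound we want.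

## Why weights on the whole vertex set are not enough

For a general graph the natural choice in (1) is $z=\varphi$. The left side is then $f(G)$, and we would be finished if $(M\varphi)_v\le1$ on $S$. But
$$(M\varphi)_v=\varphi_v+\frac1{k+1}\sum_{u\sim v}\varphi_u$$
exceeds $1$ when the neighbors of $v$ have smaller degree than $v$. In the claw with $k=1$, at the center, it equals $\frac25+\frac12\cdot3\cdot\frac23=\frac75$.

Could other weights do it, satisfying $Mz\le1$ at every vertex and $\sum_vz_v\ge f(G)$? In the claw with $k=1$, no. Write $z_c$ for the center's weight and $s$ for the sum of the leaf weights. The condition at the center is $z_c+\frac12s\le1$, so $\sum_v z_v=z_c+s\le2(z_c+\frac12s)\le2$, while $f=\frac{12}5$. Asking for $Mz=1$ everywhere is no better: the center gives $z_c+\frac12 s=1$, and the sum of the three leaf equations gives $s+\frac32z_c=3$, so $z_c=-2$. The weights are not nonnegative.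

The obstruction sits at the center. If we delete the center and give each leaf weight $1$, then on what is left $Mz=1$ holds, and the sum is $3$. So we should be allowed to choose an induced subgraph $G[X]$ together with *positive* weights on $X$ satisfying $Mz=1$ on $X$. Then we apply Lemma 4 inside $G[X]$ only, where the argument for regular graphs goes through word for word. Two things are missing: a way to find such $X$ and $z$, and a reason why $\sum z_v$ is at least $f(G)$.

Both come from one device. The equation $Mz=1$ is the stationarity condition of the function $2\sum_vz_v-z^TMz$. Maximize this function over $z\ge0$. At a maximizer, the coordinates that are positive satisfy their equations, and the others are simply switched off: $X$ is the support. The value at the maximizer is $\sum_v z_v$, and it is at least the value at any point we like, such as $\varphi$.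

## Proof of Theorem 1

Let
$$Q(z)=2\sum_v z_v-z^TMz\qquad(z\in\mathbb R^V_{\ge0}).$$
Since $z^TAz=2\sum_{uv\in E}z_uz_v$, this is exactly the function being maximized in Theorem 1.

**Step 1: a maximizer exists, and it solves $Mz=1$ on its support.** The entries of $A$ are nonnegative, so $z^TMz\ge\|z\|^2$ for $z\ge0$. Hence $Q(z)\le2\sum_vz_v-\|z\|^2\to-\infty$ as $\|z\|\to\infty$. A continuous function with this property on the closed set $\mathbb R^V_{\ge0}$ attains its maximum. Let $z$ be a maximizer and $X=\{v:z_v>0\}$.

The set $X$ is nonempty: at $\varepsilon$ times the all-ones vector, $Q$ equals $2n\varepsilon-O(\varepsilon^2)$, which is positive for small $\varepsilon>0$, whereas $Q(0)=0$.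

For $v\in X$, the coordinate $z_v$ can be moved a little in both directions without leaving the orthant, so $\partial Q/\partial z_v=0$ there. As $M$ is symmetric, $\partial Q/\partial z_v=2-2(Mz)_v$. Therefore
$$(Mz)_v=1\quad\text{for all }v\in X. \tag{2}$$
Since $z$ vanishes off $X$, this gives $z^TMz=\sum_{v\in X}z_v(Mz)_v=\sum_vz_v$, and so
$$\max Q=Q(z)=2\sum_vz_v-\sum_vz_v=\sum_vz_v. \tag{3}$$

**Step 2: a $k$-independent set of size at least $\max Q$.** This step is the argument of (1), carried out inside $X$. Apply Lemma 4 to $H=G[X]$, choosing a maximizer $S\subseteq X$ of minimum size. Then $S$ is $k$-independent in $G[X]$, hence in $G$, and $\deg_S(v)\ge k+1$ for every $v\in X\setminus S$. As before, $(M\mathbf 1_S)_v\ge1$ for every $v\in X$: for $v\in S$ because of the identity part of $M$, and for $v\in X\setminus S$ because $\frac{\deg_S(v)}{k+1}\ge1$.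

Now evaluate $\mathbf 1_S^TMz$ in two ways. Because $S\subseteq X$, (2) gives $\mathbf 1_S^TMz=\sum_{v\in S}(Mz)_v=|S|$. By symmetry of $M$, and because $z$ is supported on $X$,
$$|S|=z^TM\mathbf 1_S=\sum_{v\in X}z_v(M\mathbf 1_S)_v\ \ge\ \sum_{v\in X}z_v=\max Q ,$$
the last equality being (3). So $\alpha_k(G)\ge|S|\ge\max Q$, the first inequality of the theorem.

Both uses of $X$ matter. We need $S\subseteq X$ to have $(Mz)_v=1$ on $S$. And we need no information about $M\mathbf 1_S$ at vertices outside $X$, because they carry weight $0$.

**Step 3: a lower bound for $\max Q$, by testing at $\varphi$.** The definition of $\varphi$ says $\varphi_v\bigl(1+\frac{d_v}{k+1}\bigr)=1$. Multiply by $\varphi_v$ and sum over $v$: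
$$\sum_v\varphi_v^2+\frac1{k+1}\sum_vd_v\varphi_v^2=\sum_v\varphi_v .$$
Each vertex $v$ lies on $d_v$ edges, so $\sum_vd_v\varphi_v^2=\sum_{uv\in E}(\varphi_u^2+\varphi_v^2)$. Hence
$$\sum_v\varphi_v^2=\sum_v\varphi_v-\frac1{k+1}\sum_{uv\in E}(\varphi_u^2+\varphi_v^2),$$
and substituting this into $Q(\varphi)$,
$$Q(\varphi)=2\sum_v\varphi_v-\sum_v\varphi_v^2-\frac1{k+1}\sum_{uv\in E}2\varphi_u\varphi_v=\sum_v\varphi_v+\frac1{k+1}\sum_{uv\in E}(\varphi_u-\varphi_v)^2 .$$
Since $\max Q\ge Q(\varphi)$, the second inequality of the theorem follows.

**Step 4: the average degree.** Dropping the squares, we have $\alpha_k(G)\ge f(G)$. Jensen's inequality for $x\mapsto\frac{k+1}{x+k+1}$ gives $f(G)\ge\frac{(k+1)n}{d+k+1}$, which is at least $\frac n{d+k+1}$ because $k+1\ge1$. $\blacksquare$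

*The claw once more,* with $k=1$. At $\varphi$ we get $Q(\varphi)=\frac{12}5+\frac12\cdot3\cdot\bigl(\frac23-\frac25\bigr)^2=\frac{12}5+\frac8{75}=\frac{188}{75}$. At the vector with $z_c=0$ and all leaves $1$ we get $Q=6-3=3$. By Theorem 1, $\max Q\le\alpha_1=3$, so this vector is a maximizer, and its support leaves out the center, as we hoped.

## No better constants: complete graphs

*Proof of Proposition 3.* The purpose is to bound $a$ and $c$ by testing two kinds of graphs. Taking $G=K_1$, where $\alpha_k=1$, gives $1\ge\frac ac$, so $a\le c$. In $K_N$ with $N\ge k+1$, a set of $s\ge1$ vertices has all inside degrees equal to $s-1$, so $\alpha_k(K_N)=k+1$. Hence $k+1\ge\frac{aN}{N-1+c}$, and letting $N\to\infty$ gives $k+1\ge a$. Now $a\mapsto\frac a{x+a}=1-\frac x{x+a}$ is nondecreasing in $a>0$ for $x\ge0$, so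
$$\frac a{x+c}\le\frac a{x+a}\le\frac{k+1}{x+k+1}.\qquad\blacksquare$$

## Graphs that attain equality

**The listed graphs do attain equality.** Both $\alpha_k$ and $f$ are additive over components, so it is enough to check components. For $k=0$: $\alpha(K_r)=1=r\cdot\frac1r=f(K_r)$. For an edgeless graph and any $k$, both sides equal $n$; this covers $k\ge2$ and the component $K_1$ when $k=1$. Finally let $k=1$ and $G=K_{2,\dots,2}$ with $s\ge2$ parts. It has $2s$ vertices of degree $2s-2$, so $f=2s\cdot\frac2{2s-2+2}=2$. Any two vertices form a $1$-independent set. Among any three vertices, some vertex is adjacent to both others: if they lie in three distinct parts all pairs are adjacent, and otherwise two share a part and the third is adjacent to both. So no three vertices are $1$-independent, and $\alpha_1=2=f$.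

The rest of this section and the next three prove the converse.

**Reduction to connected regular graphs.** Suppose $\alpha_k(G)=f(G)$. Theorem 1 gives
$$f(G)=\alpha_k(G)\ge f(G)+\frac1{k+1}\sum_{uv\in E}(\varphi_u-\varphi_v)^2,$$
so $\varphi_u=\varphi_v$, that is $d_u=d_v$, for every edge $uv$. Hence every component is regular. Also $\alpha_k\ge f$ holds on each component and the sums over components agree, so equality holds on each component.

**Definition.** A regular graph $H$ (with at least one vertex, not necessarily connected) is *tight* if $\alpha_k(H)=f(H)$.

For instance, $C_4$ is tight for $k=1$, while $C_5$ is not: there $f=\frac52$ is not an integer.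

For a tight graph, the inequalities in our treatment of regular graphs must all be equalities. The next lemma reads off what this means.

**Lemma 5.** Let $H$ be tight and $D$-regular on $N$ vertices, and let $m=\alpha_k(H)=\frac{(k+1)N}{D+k+1}$.

(a) $H$ has an independent set of size $m$.

(b) If $T$ is any independent set of size $m$ in $H$, every $v\notin T$ has exactly $k+1$ neighbors in $T$.

*Proof.* Let $M$ be the matrix of $H$. Take $S$ from Lemma 4 for $H$, of minimum size among maximizers of $\Phi$. The constant vector $z_v=\frac{k+1}{D+k+1}$ satisfies $(Mz)_v=1$ for all $v$. So by (1),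
$$|S|=\sum_vz_v(M\mathbf 1_S)_v\ge\sum_vz_v=m .$$
On the other hand $S$ is $k$-independent, so $|S|\le m$. Thus $|S|=m$, and since every $z_v$ is positive and every $(M\mathbf 1_S)_v\ge1$, we get $(M\mathbf 1_S)_v=1$ for all $v$. For $v\in S$ this reads $1+\frac{\deg_S(v)}{k+1}=1$, so $\deg_S(v)=0$. Hence $S$ is independent, which proves (a). Moreover $\max\Phi=\Phi(S)=(k+1)m$.

For (b), let $T$ be independent with $|T|=m$. Then $\Phi(T)=(k+1)m$, so $T$ is also a maximizer of $\Phi$, and the first part of Lemma 4 gives $\deg_T(v)\ge k+1$ for all $v\notin T$. Count the edges between $T$ and its complement. As $T$ is independent, all $Dm$ edge-ends at $T$ lead outside, so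
$$Dm=\sum_{v\notin T}\deg_T(v)\ge(k+1)(N-m).$$
But $m(D+k+1)=(k+1)N$ says precisely $Dm=(k+1)(N-m)$. So every $\deg_T(v)$ with $v\notin T$ equals $k+1$. $\square$

Note that (b) applies to *every* independent set of size $m$. This will let us modify such a set and apply (b) again.

## Peeling a tight graph into independent layers

Let $H$ be a component of $G$. It is connected, tight and $D$-regular on $N$ vertices; put $m=\alpha_k(H)$.

**Step 1: removing one layer leaves a tight graph with the same $m$.** By Lemma 5(a) take an independent set $S_1$ of size $m$, and suppose $H-S_1$ is nonempty. By Lemma 5(b) each remaining vertex loses exactly $k+1$ neighbors, so $H-S_1$ is $(D-k-1)$-regular on $N-m$ vertices. We have $(k+1)(N-m)=Dm$, so $D>0$ and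
$$f(H-S_1)=\frac{(k+1)(N-m)}{(D-k-1)+k+1}=\frac{(k+1)(N-m)}D=m .$$
Then $m=\alpha_k(H)\ge\alpha_k(H-S_1)\ge f(H-S_1)=m$. So $H-S_1$ is tight, with the same $m$.

**Step 2: iterating.** Repeat until no vertices are left. We obtain a partition
$$V(H)=S_1\cup\dots\cup S_{t+1}$$
into independent sets of size $m$. The degree drops by $k+1$ with each of the first $t$ removals, and after them only the independent set $S_{t+1}$ remains, which is $0$-regular. So $D=t(k+1)$. Moreover Lemma 5(b), applied when $S_i$ is removed, shows that for $i<j$ each vertex of $S_j$ has exactly $k+1$ neighbors in $S_i$.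

**Step 3: making this symmetric in $i$ and $j$.** We want the same statement for the vertices of $S_i$ toward $S_j$. Let $i<j$ and let $P=H[S_i\cup S_j]$, a bipartite graph. Every vertex of $S_j$ has degree $k+1$ in $P$, so $S_j$ contributes $m\cdot\frac{k+1}{2(k+1)}=\frac m2$ to $f(P)$. The graph $P$ has $m(k+1)$ edges, so the average degree on the side $S_i$ is $k+1$. By Jensen, $S_i$ contributes at least $\frac m2$, with equality only if all degrees on that side equal $k+1$, because $h$ is strictly convex. Now
$$m\le f(P)\le\alpha_k(P)\le\alpha_k(H)=m ,$$
so equality holds throughout. Therefore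
$$\text{for all } i\ne j,\ H[S_i\cup S_j]\text{ is a }(k+1)\text{-regular bipartite graph with }\alpha_k=m. \tag{4}$$

As a check, the octahedron with $k=1$ has $D=4$, $m=2$, $t=2$. Its layers are its three pairs, and any two of them induce $C_4$.

## The cases $k\ge2$ and $k=0$

**Case $k\ge2$: there are no edges.** We show $t=0$ by exchanging one vertex for two. Suppose $t\ge1$. Pick $b\in S_2$ and two distinct neighbors $a_1,a_2\in S_1$ of $b$; by (4), $b$ has $k+1\ge3$ neighbors in $S_1$. Let
$$T=(S_2\setminus\{b\})\cup\{a_1,a_2\},\qquad |T|=m+1 .$$
A vertex of $S_2\setminus\{b\}$ can be adjacent only to $a_1,a_2$ in $T$, so it has at most $2\le k$ neighbors in $T$. Each $a_i$ has $k+1$ neighbors in $S_2$, one of which is $b$, and is not adjacent to the other $a$; so it has exactly $k$ neighbors in $T$. Thus $T$ is $k$-independent of size $m+1>\alpha_k(H)$, a contradiction. Hence $t=0$, so $D=0$, and the connected graph $H$ is $K_1$. As this holds for all components, $G$ has no edges.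

For $k=1$ this exchange breaks at "at most $2\le k$": a vertex of $S_2$ other than $b$ may be adjacent to both $a_1$ and $a_2$. In $C_4$ that is what happens.

**Case $k=0$: $H$ is a clique.** By (4), any two layers are joined by a perfect matching. We show that any two distinct neighbors $v,w$ of a vertex $u$ are adjacent. Say $u\in S_i$, $v\in S_j$, $w\in S_l$. Then $i,j,l$ are distinct: layers are independent, and $u$ has only one neighbor in each other layer.

The graph $H[S_i\cup S_j\cup S_l]$ is $2$-regular on $3m$ vertices, so it is a disjoint union of cycles, and its independence number is at most $m$. We have $\alpha(C_\ell)=\lfloor\ell/2\rfloor$. For $\ell=3$ this equals $\ell/3$. For $\ell\ge4$ it is at least $\frac{\ell-1}2$, which is greater than $\frac\ell3$ because $\ell>3$. Summing over the cycles, whose lengths add up to $3m$, the independence number is at least $m$, and it is greater than $m$ unless every cycle is a triangle. So every cycle is a triangle. The triangle containing $u$ contains its two neighbors $v$ and $w$, so $v\sim w$.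

A connected graph in which any two neighbors of a vertex are adjacent is a clique: otherwise some two vertices are at distance exactly $2$, and they are nonadjacent neighbors of a common vertex. So $H$ is a clique.

## The case $k=1$: opposite vertices in 4-cycles

If $t=0$ then $H=K_1$. Let $t\ge1$ from now on. We must show $H=K_{2,\dots,2}$.

**Step 1: two layers induce a union of 4-cycles.** By (4), $H[S_i\cup S_j]$ is a $2$-regular bipartite graph on $2m$ vertices with $\alpha_1=m$. So it is a disjoint union of cycles $C_\ell$ with $\ell$ even and $\ell\ge4$. Going around $C_\ell$ and deleting every third vertex, starting with the first, deletes $\lceil\ell/3\rceil$ vertices and leaves stretches of at most two consecutive vertices. So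
$$\alpha_1(C_\ell)\ge\ell-\lceil\ell/3\rceil=\lfloor2\ell/3\rfloor .$$
For $\ell=4$ this is $2=\ell/2$. For $\ell\ge6$ it is at least $\frac{2\ell-2}3$, which is greater than $\frac\ell2$ because $\ell>4$. The values $\ell/2$ sum to $m$ over the cycles, and $\alpha_1=m$, so every cycle is a 4-cycle.

**Step 2: notation.** For $u\in S_i$ and $j\ne i$, let $N_j(u)$ be the pair of neighbors of $u$ in $S_j$, and let $\pi_j(u)\in S_i$ be the vertex opposite $u$ in its 4-cycle of $H[S_i\cup S_j]$. Then $\pi_j(u)\ne u$, and
$$N_j(\pi_j(u))=N_j(u),\qquad N_i(y)=\{u,\pi_j(u)\}\ \text{ for each } y\in N_j(u). \tag{5}$$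
In $K_{2,\dots,2}$ the opposite vertex does not depend on $j$. So this is what we prove next.

**Step 3: $\pi_j(u)=\pi_l(u)$ for $u\in S_i$ and distinct $i,j,l$.** Relabel so that $(i,j,l)=(1,2,3)$; this is harmless, because (4) and Lemma 5(b) do not depend on the order of the layers. Let $u'=\pi_2(u)$, $u''=\pi_3(u)$, and suppose $u'\ne u''$. Write $N_2(u)=\{v,v'\}$ and $N_3(u)=\{w,w'\}$. By (5),
$$N_1(v)=N_1(v')=\{u,u'\},\qquad N_1(w)=\{u,u''\},\qquad N_3(u'')=\{w,w'\}.$$

First we find out how $w$ meets $\{v,v'\}$. The set $T=(S_1\setminus\{u,u'\})\cup\{v,v'\}$ is independent, because the only neighbors of $v$ and $v'$ in $S_1$ have been removed, and it has size $m$. By Lemma 5(b), $w$ has exactly two neighbors in $T$. Of its neighbors $u,u''$ in $S_1$, the first is removed, and the second is kept since $u''\ne u$ and $u''\ne u'$. So $w$ has exactly one neighbor in $S_1\setminus\{u,u'\}$, and therefore exactly one in $\{v,v'\}$. Name them so that $v\sim w$ and $v'\not\sim w$. Let $N_3(v)=\{w,x\}$; thus $x\ne w$.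

In each of two cases we now build a $1$-independent set of size $m+1$, starting from $S_3$.

*If $x=w'$:* let $T'=(S_3\setminus\{w,w'\})\cup\{u,u'',v\}$, of size $m-2+3=m+1$. The neighbors in $S_3$ of each of $u,u'',v$ are $w$ and $w'$, so none of them has a neighbor in $S_3\setminus\{w,w'\}$. Further, $u\not\sim u''$, as both lie in $S_1$, and $u''\not\sim v$, because $N_1(v)=\{u,u'\}$ does not contain $u''$. So $uv$ is the only edge in $T'$, and $T'$ is $1$-independent. This contradicts $\alpha_1(H)=m$.

*If $x\ne w'$:* then $w,w',x$ are three distinct vertices of $S_3$. Let $v_2=\pi_3(v)\in S_2$. By (5), $v_2\ne v$ and $N_3(v_2)=N_3(v)=\{w,x\}$. Since $v_2\sim w$ and $v'\not\sim w$, also $v_2\ne v'$. Let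
$$T'=(S_3\setminus\{w,w',x\})\cup\{u,u'',v,v_2\},$$
of size $m-3+4=m+1$. The neighbors in $S_3$ of $u,u''$ are $w,w'$, and those of $v,v_2$ are $w,x$; so no added vertex has a neighbor in $S_3\setminus\{w,w',x\}$. Among the added vertices, $u\not\sim u''$ and $v\not\sim v_2$ since they share layers. Also $u\not\sim v_2$, because $N_2(u)=\{v,v'\}$, and $u''\not\sim v$, because $N_1(v)=\{u,u'\}$. What remains is the edge $uv$ and possibly the edge $u''v_2$, and these two are disjoint. So $T'$ is $1$-independent of size $m+1$, again a contradiction.

Hence $u'=u''$, as claimed.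

**Step 4: assembling $K_{2,\dots,2}$.** Fix $u\in S_i$. By Step 3 there is one vertex $u^*\in S_i$ with $u^*=\pi_j(u)$ for all $j\ne i$. We show that the pairs $N_j(u)$ are completely joined to each other. Let $i,j,l$ be distinct and $w\in N_l(u)$. The set
$$T=(S_i\setminus\{u,u^*\})\cup N_j(u)$$
is independent of size $m$, since by (5) each vertex of $N_j(u)$ has only $u,u^*$ as neighbors in $S_i$. By Lemma 5(b), $w$ has exactly two neighbors in $T$. But $N_i(w)=\{u,\pi_l(u)\}=\{u,u^*\}$, so $w$ has none in $S_i\setminus\{u,u^*\}$. Hence $w$ is adjacent to both vertices of $N_j(u)$.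

Let $W=\{u,u^*\}\cup\bigcup_{j\ne i}N_j(u)$. It consists of $t+1\ge2$ pairs, one in each layer, so there are no edges inside a pair. The pair $\{u,u^*\}$ is completely joined to each $N_j(u)$ by (5), and distinct pairs $N_j(u),N_l(u)$ are completely joined by what we just proved. So $W$ induces $K_{2,\dots,2}$ with $t+1$ parts. Every vertex of $W$ has $2t=D$ neighbors in $W$, which are all its neighbors in $H$. So $W$ is a component of $H$, and since $H$ is connected, $H=H[W]=K_{2,\dots,2}$. This completes the proof of Theorem 2. $\blacksquare$

## Equality in the average-degree bound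

**Corollary 6.** $\alpha_k(G)=\frac{(k+1)n}{d+k+1}$ if and only if equality holds as in Theorem 2 and $G$ is regular. In particular, for $k\ge2$ both bounds, $\sum_v\frac{k+1}{d_v+k+1}$ and $\frac{(k+1)n}{d+k+1}$, are strict for every graph with at least one edge.

*Proof.* By Theorem 1, $\alpha_k(G)\ge f(G)\ge\frac{(k+1)n}{d+k+1}$, so the two ends agree exactly when both inequalities are equalities. The first is an equality exactly for the graphs in Theorem 2. The second is Jensen's inequality for a strictly convex function, so it is an equality exactly when all degrees are equal. If $k\ge2$ and $G$ has an edge, Theorem 2 says $\alpha_k(G)>f(G)$, and $f(G)\ge\frac{(k+1)n}{d+k+1}$, so both bounds are strict. $\square$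

For $k=1$, the graph $C_4$ attains both bounds, since $\frac{2\cdot4}{2+2}=2$. The disjoint union of $C_4$ and $K_1$ attains only the first: $\alpha_1=3=f$, whereas $n=5$, $d=\frac85$ and $\frac{2\cdot5}{8/5+2}=\frac{25}9<3$.
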